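# Stacked frequency shells and the scale-critical exponent in wave Strichartz estimates for orthonormal data

## 1. An operator built from $K$ dyadic shells

Conventions. $\widehat f(\xi)=\int e^{-ix\cdot\xi}f(x)\,dx$, $D=\sqrt{-\Delta}$, $m(D)$ is the Fourier multiplier with symbol $m(\xi)$, $\langle f,g\rangle=\int f\bar g$, and $|g\rangle\langle g|$ is the operator $f\mapsto\langle f,g\rangle g$. $\mathcal C^p$ is the Schatten class: $\|A\|_{\mathcal C^p}$ is the $\ell^p$ norm of the singular values, so $\mathcal C^1$ is trace class, $\mathcal C^2$ is Hilbert–Schmidt, and $\mathcal C^\infty$ carries the operator norm. $L^aL^b$ means $L^a_tL^b_x$. A prime on an exponent is the conjugate exponent. $C$ is a constant that does not depend on the functions, sequences or scales in play, and $X\lesssim Y$ means $X\le CY$.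

Let $d\ge2$ and $\beta>1$. Choose a radial $\psi_0\in C_c^\infty(\{1<|\xi|<2\})$ with $0\le\psi_0\le1$, $\psi_0\not\equiv0$, and put $P_k=\psi_0(2^{-k}D)$; then $P_kP_l=0$ for $k\ne l$. Choose $\chi\in C_c^\infty(\mathbb R^d)$, $0\le\chi\le1$, $\chi=1$ on $|y|\le1$. For integers $k_0\ge0$, $K\ge1$ let
$$\gamma=\sum_{k=k_0+1}^{k_0+K}2^{-kd/\beta}\chi_k,\qquad \chi_k=P_k\chi^2P_k. \tag{1}$$
The operator $\chi_k$ is a smooth stand-in for a projection onto functions that live in a fixed ball and have frequency $\sim2^k$. It satisfies $0\le\chi_k\le1$. The kernel of $\chi P_k$ is $\chi(x)$ times a function of $x-y$, so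
$$\operatorname{Tr}\chi_k=\|\chi P_k\|_{\mathcal C^2}^2=(2\pi)^{-d}\|\chi\|_2^2\,\|\psi_0(2^{-k}\cdot)\|_2^2\le C2^{kd}.$$
Finally, the $\chi_k$ live on orthogonal subspaces. Thus $\gamma$ is positive and trace class. Write
$$\gamma=\sum_j\lambda_j|g_j\rangle\langle g_j|,\qquad\lambda_j>0,\quad(g_j)\text{ orthonormal in }L^2 .$$
Since $\beta\ge1$ and $0\le\chi_k\le 1$ we have $\chi_k^\beta\le\chi_k$, hence
$$\|\lambda\|_{\ell^\beta}^\beta=\operatorname{Tr}\gamma^\beta=\sum_k2^{-kd}\operatorname{Tr}\chi_k^\beta\le\sum_k2^{-kd}\operatorname{Tr}\chi_k\le CK. \tag{2}$$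
Each shell costs $O(1)$ in $\sum\lambda_j^\beta$, so $K$ shells cost only $K^{1/\beta}$ in norm.

This is what $\gamma$ is for. We shall let the functions $g_j$ (corrected by a power of $D$) evolve under the wave equation and form the density $\sum_j\lambda_j|\cdot|^2$. For one special $\beta$, every shell adds a fixed positive constant to this density on one fixed space-time box. The density is then at least $cK$ there, while the norm of $\lambda$ is at most $CK^{1/\beta}$. This defeats a conjectured inequality, which we now state.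

## 2. Densities of orthonormal wave families and the exponents $\beta_\sigma$

For $d\ge2$ the one-sided wave propagator is
$$Uf(t,x)=e^{it\sqrt{-\Delta}}f(x)=\frac1{(2\pi)^d}\int_{\mathbb R^d}e^{i(x\cdot\xi+t|\xi|)}\widehat f(\xi)\,d\xi,$$
and we write $U(t)=e^{itD}$. The space $\dot H^s$ has norm $\|D^sf\|_{L^2}$, so $(f_j)$ is orthonormal in $\dot H^s$ exactly when $g_j=D^sf_j$ is orthonormal in $L^2$. Consider
$$\Big\|\sum_j\lambda_j|Uf_j|^2\Big\|_{L^{q/2}_tL^{r/2}_x}\lesssim\|\lambda\|_{\ell^\beta},\qquad s=\frac d2-\frac dr-\frac1q, \tag{ONS}$$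
required for every (possibly infinite) family $(f_j)$ orthonormal in $\dot H^s$ and every $\lambda\in\ell^\beta$, with a constant independent of both. The question is how large $\beta$ may be. For $\sigma>0$ define $\beta_\sigma(q,r)$ by
$$\frac{\sigma}{\beta_\sigma(q,r)}=\frac1q+\frac{2\sigma}r .$$

**Example.** Let $d=2$, $q=r=6$. Then $s=1-\frac13-\frac16=\frac12$, $\frac1{\beta_1}=\frac16+\frac13=\frac12$, so $\beta_{d/2}=\beta_1=2$, while $\frac1{\beta_{1/2}}=\frac13+\frac13$, so $\beta_{(d-1)/2}=\frac32$. Also $\frac q2=3$.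

**The case $\beta=1$.** By the triangle inequality, (ONS) with $\beta=1$ is the same as the one-function estimate $\|Uf\|_{L^qL^r}\lesssim\|f\|_{\dot H^s}$: one direction takes a single $f$, the other sums $|\lambda_j|\,\|Uf_j\|_{L^qL^r}^2$. Orthogonality matters only for $\beta>1$.

We call *the range* the set of $(q,r)$ with $q\in(2,\infty)$, $r\in[2,\infty)$, $\frac1q\le\frac{d-1}2(\frac12-\frac1r)$. Since $q<\infty$ it forces $r>2$. Two facts are given.

**Fact (a).** A necessary condition for (ONS) is $\beta\le\min\{\beta_{d/2}(q,r),\frac q2\}$; moreover $\beta_{d/2}(q,r)\le\frac q2$ if and only if $\frac dr\ge\frac{d-1}q$.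

**Fact (b) (Frank–Sabin; Bez–Lee–Nakamura).** For $(q,r)$ in the range, (ONS) holds for $\beta\le\beta_{(d-1)/2}(q,r)$ when $\frac{d-1}r>\frac{d-2}q$, and for $\beta<\frac q2$ when $\frac{d-1}r\le\frac{d-2}q$.

**Conjecture** (from Neal Bez, Shinya Kinoshita, Shobu Shiraki, "A note on Strichartz estimates for the wave equation with orthonormal initial data", arXiv:2306.14547 (2023)). For $(q,r)$ in the range, (ONS) holds (i) for $\beta\le\beta_{d/2}(q,r)$ when $\frac dr>\frac{d-1}q$; (ii) for $\beta<\frac q2$ when $\frac dr\le\frac{d-1}q$.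

To state the answer we need Lorentz sequence norms.

**Definition.** Let $\lambda^*$ be the decreasing rearrangement of $|\lambda|$. Put $\|\lambda\|_{\ell^{\beta,p}}=\big(\sum_nn^{p/\beta-1}(\lambda_n^*)^p\big)^{1/p}$ for $p<\infty$ and $\|\lambda\|_{\ell^{\beta,\infty}}=\sup_nn^{1/\beta}\lambda_n^*$. In particular $\|\lambda\|_{\ell^{\beta,1}}=\sum_nn^{1/\beta-1}\lambda_n^*$ and $\ell^{\beta,\beta}=\ell^\beta$.

With $n(\mu)=\#\{j:|\lambda_j|>\mu\}$ we have
$$\|\lambda\|_{\ell^{\beta,p}}^p\sim\int_0^\infty\big(\mu\,n(\mu)^{1/\beta}\big)^p\frac{d\mu}\mu,\qquad\|\lambda\|_{\ell^{\beta,\infty}}=\sup_{\mu>0}\mu\,n(\mu)^{1/\beta}. \tag{3}$$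
Indeed $n(\mu)^{p/\beta}\sim\sum_{n\le n(\mu)}n^{p/\beta-1}$, the condition $n\le n(\mu)$ means $\mu<\lambda_n^*$, and $\int_0^{\lambda_n^*}\mu^{p-1}d\mu=(\lambda_n^*)^p/p$.

**Example.** If $\lambda$ consists of $N$ ones, all these norms are $\sim N^{1/\beta}$. If $\lambda_n=n^{-1/\beta}$ for $n\le M$, then $\|\lambda\|_{\ell^{\beta,p}}=(\sum_{n\le M}\frac1n)^{1/p}\sim(\log M)^{1/p}$ for $M\ge2$: this is the kind of sequence on which the second index is visible.

**Theorem A.** Let $(q,r)$ be in the range and $\beta=\beta_{d/2}(q,r)$. Then (ONS) fails. It fails even with $\|\lambda\|_{\ell^\beta}$ replaced by $\|\lambda\|_{\ell^{\beta,p}}$, for every $p>1$.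

**Theorem B.** Let $(q,r)$ be in the range. (i′) If $\frac dr>\frac{d-1}q$, then (ONS) holds for all $\beta<\beta_{d/2}(q,r)$. (ii) If $\frac dr\le\frac{d-1}q$, then (ONS) holds for all $\beta<\frac q2$.

**Theorem C.** Let $(q,r)$ be in the range, $\frac dr>\frac{d-1}q$, $\beta=\beta_{d/2}(q,r)$. Then $\|\sum_j\lambda_j|Uf_j|^2\|_{L^{q/2}L^{r/2}}\lesssim\|\lambda\|_{\ell^{\beta,1}}$ for all families orthonormal in $\dot H^s$. By Theorem A, $\ell^{\beta,1}$ is optimal among the $\ell^{\beta,p}$. Moreover, for frequency-localized data the strong $\ell^\beta$ endpoint does hold (Proposition 8 below).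

So the conjecture is false: part (i) fails at its endpoint for every $(q,r)$ in (i) and every $d\ge2$, and case (i) is never empty, because $q=r=\frac{2(d+1)}{d-1}$ satisfies $\frac1q=\frac{d-1}{2(d+1)}=\frac{d-1}2(\frac12-\frac1r)$ and $\frac dr>\frac{d-1}q$. The endpoint is the only obstruction, and part (ii) is true as stated. Combined with Fact (a): in case (i), (ONS) holds iff $\beta<\beta_{d/2}$; on the line $\frac dr=\frac{d-1}q$ it holds iff $\beta<\frac q2=\beta_{d/2}$; if $\frac dr<\frac{d-1}q$ it holds for $\beta<\frac q2$ and fails for $\beta>\frac q2$. Only $\beta=\frac q2$ in the last region is left undecided here, and it is not part of the conjecture.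

We shall use the following arithmetic constantly. For $(q,r)$ in the range and $\beta=\beta_{d/2}(q,r)$,
$$\frac1\beta=\frac2{dq}+\frac2r,\qquad d-2s=\frac{2d}r+\frac2q=\frac d\beta,\qquad s=\frac d{2\beta'},\qquad\frac1\beta\le\frac{d-1}{2d}+\frac{d+1}{dr}<1. \tag{4}$$
The bound on $\frac1\beta$ inserts $\frac1q\le\frac{d-1}2(\frac12-\frac1r)$, and the last inequality is $r>2$. Hence $1<\beta<\frac r2$ and $0<s<\frac d2$.

## 3. Every shell adds a constant to the density: proof of Theorem A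

Let $\beta=\beta_{d/2}(q,r)$, take $\gamma$, $\lambda_j$, $g_j$ from (1), and put $f_j=D^{-s}g_j$. Each $g_j$ is in the range of $\gamma$, so $\widehat g_j$ is supported in a compact set away from $0$, and $(f_j)$ is orthonormal in $\dot H^s$.

**Step 1: the density as a quadratic form.** The purpose is to replace the unknown eigenvectors by $\gamma$ itself. Fix $(t,x)$ and let $\widehat h(\xi)=e^{-i(x\cdot\xi+t|\xi|)}|\xi|^{-s}$ on the band $2^{k_0+1}<|\xi|<2^{k_0+K+1}$, $\widehat h=0$ elsewhere. Then $h\in L^2$ and by Plancherel $Uf_j(t,x)=\langle g_j,h\rangle$. Therefore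
$$\sum_j\lambda_j|Uf_j(t,x)|^2=\langle\gamma h,h\rangle=\sum_k2^{-kd/\beta}\|\chi P_kh\|_2^2. \tag{5}$$
Substituting $\xi=2^k\eta$,
$$P_kh(y)=2^{k(d-s)}\kappa\big(-2^kt,2^k(y-x)\big),\qquad\kappa(t,x)=\frac1{(2\pi)^d}\int e^{i(x\cdot\xi+t|\xi|)}|\xi|^{-s}\psi_0(\xi)\,d\xi .$$

**Step 2: lower bound for one shell.** We show that for $|t|,|x|\le\frac14$ almost all of $P_kh$ lies where $\chi=1$. By Plancherel $\|P_kh\|_2^2=(2\pi)^{-d}\int\psi_0(2^{-k}\xi)^2|\xi|^{-2s}d\xi=c_02^{k(d-2s)}$ with $c_0>0$. Let $|y|\ge1$ and $z=y-x$; then $|z|\ge\frac34\ge3|t|$. The phase $2^k(z\cdot\xi-t|\xi|)$ has gradient of size at least $2^k(|z|-|t|)\ge\frac23 2^k|z|$ on $\operatorname{supp}\psi_0$, and its higher derivatives there are $O(2^k|t|)=O(2^k|z|)$. Repeated integration by parts gives $|\kappa(-2^kt,2^kz)|\le C_N(2^k|z|)^{-N}$. With $N=d$,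
$$\int_{|y|>1}|P_kh|^2dy\le C2^{2k(d-s)}\int_{|z|\ge3/4}(2^k|z|)^{-2d}dz\le C2^{-2ks}=C2^{k(d-2s)}2^{-kd}.$$
Fix $k_0$ so large that this is at most $\frac{c_0}22^{k(d-2s)}$ for $k>k_0$. Since $\chi=1$ on $|y|\le1$ and $d-2s=\frac d\beta$ by (4),
$$2^{-kd/\beta}\|\chi P_kh\|_2^2\ge2^{-kd/\beta}\,\frac{c_0}2\,2^{k(d-2s)}=\frac{c_0}2\qquad(k>k_0,\ |t|,|x|\le\tfrac14). \tag{6}$$

**Step 3: $K$ shells.** Now we compare the two sides of (ONS). By (5) and (6), $\sum_j\lambda_j|Uf_j|^2\ge\frac{c_0}2K$ on $\{|t|,|x|\le\frac14\}$, so the left side of (ONS) is at least $cK$. By (2) the right side is at most $CK^{1/\beta}$. Since $\beta>1$ by (4), this is impossible for large $K$.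

**Step 4: Lorentz norms.** Here we compute $\|\lambda\|_{\ell^{\beta,p}}$ for the same sequence. The eigenvalues of $2^{-kd/\beta}\chi_k$ are at most $2^{-kd/\beta}$, and the number exceeding $\mu$ is at most $\mu^{-1}\operatorname{Tr}(2^{-kd/\beta}\chi_k)\le C\mu^{-1}2^{kd/\beta'}$. So only $k$ with $2^{kd}<\mu^{-\beta}$ contribute, and also $k\le k_0+K$. Summing the geometric series, with $\mu_K=2^{-(k_0+K)d/\beta}$,
$$n(\mu)\le C\mu^{-1}\min(\mu^{-1},\mu_K^{-1})^{\beta/\beta'},\qquad\text{that is,}\qquad\mu\,n(\mu)^{1/\beta}\le C\min\big(1,(\mu/\mu_K)^{1/\beta'}\big),$$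
and $n(\mu)=0$ for $\mu\ge1$. By (3), $\|\lambda\|_{\ell^{\beta,p}}^p\lesssim\int_{\mu_K}^1\frac{d\mu}\mu+\int_0^{\mu_K}(\mu/\mu_K)^{p/\beta'}\frac{d\mu}\mu\lesssim K+1$ (with $k_0$ fixed), and $\|\lambda\|_{\ell^{\beta,\infty}}\lesssim1$. The inequality $K\lesssim(K+1)^{1/p}$ fails for large $K$ whenever $1<p\le\infty$. $\square$

**One shell alone.** The same computation with a single shell, with $\gamma=\chi_k$ and any $\tilde\beta\ge1$, gives density $\gtrsim2^{k(d-2s)}=2^{kd/\beta_{d/2}}$ on the box and $\|\lambda\|_{\ell^{\tilde\beta}}\le C2^{kd/\tilde\beta}$. Letting $k\to\infty$ recovers the condition $\tilde\beta\le\beta_{d/2}$ of Fact (a). At $\tilde\beta=\beta_{d/2}$ one shell gives no contradiction; all shells saturate equally, and stacking them does.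

## 4. Why summing shell by shell in $\mathcal C^{\beta'}$ fails, and what can replace it

For $V$ on $\mathbb R\times\mathbb R^d$ let
$$A(V)=\int U(t)^*V(t,\cdot)U(t)\,dt .$$
If $\gamma=\sum\lambda_j|g_j\rangle\langle g_j|$, then $\int V|UBg|^2\,dx\,dt=\langle A(V)Bg,Bg\rangle$ gives, for a Fourier multiplier $B$ with real symbol,
$$\int V\sum_j\lambda_j|UBg_j|^2\,dx\,dt=\operatorname{Tr}\big(\gamma\,BA(V)B\big). \tag{7}$$
Bounds for densities with $\lambda\in\ell^\beta$ are therefore bounds for $BA(V)B$ in $\mathcal C^{\beta'}$.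

A natural plan for positive results is to prove a sharp bound on each shell and then sum the orthogonal shells in $\mathcal C^{\beta'}$. Here is where it stops. Let $V$ be the indicator of $\{|t|,|x|\le\frac14\}$, $\Pi_k=1_{2^k<D<2^{k+1}}$, and $B_k=\Pi_kD^{-s}A(V)D^{-s}\Pi_k$. Integrating (6) over the box gives $\operatorname{Tr}(2^{-kd/\beta}\chi_kB_k)\ge c$ for every $k>k_0$, while $\|2^{-kd/\beta}\chi_k\|_{\mathcal C^\beta}\le C$. Hence $\|B_k\|_{\mathcal C^{\beta'}}\ge c/C$ for all $k>k_0$, and $\sum_k\|B_k\|_{\mathcal C^{\beta'}}^{\beta'}=\infty$. One $V$ sees all scales.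

A model shows what may survive. Take, for each $k\ge1$, the number $2^{-kd/\beta'}$ repeated $2^{kd}$ times. Each $k$ contributes $1$ to the $\ell^{\beta'}$ sum, which diverges; but the number of terms exceeding $\mu$ is $\sum_{2^{kd}<\mu^{-\beta'}}2^{kd}\lesssim\mu^{-\beta'}$. So one should count singular values over all shells together. Pairing a sequence with $s_n\lesssim n^{-1/\beta'}=n^{1/\beta-1}$ against $\lambda$ produces exactly $\|\lambda\|_{\ell^{\beta,1}}$. The remaining plan is to prove the sharp one-shell bound at $\beta_{d/2}$ throughout case (i) (Sections 5–8), to count singular values over all shells (Section 9), and to reach region (ii) by interpolation (Section 10).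

## 5. The one-shell estimate: convexity and two corner cases

Let $\mathcal V$ be the set of finite linear combinations (complex coefficients) of indicators of bounded boxes $I\times Q\subset\mathbb R\times\mathbb R^d$. Fix a real radial $\psi\in C_c^\infty(\{\frac12<|\xi|<2\})$ and $P=\psi(D)$. Everything up to Section 8 holds for each such $\psi$, with constants depending on it.

**Definition.** $\mathrm{FL}(q,r,\beta)$ holds if $\|PA(V)P\|_{\mathcal C^{\beta'}}\le C\|V\|_{L^{(q/2)'}L^{(r/2)'}}$ for all $V\in\mathcal V$. We also say that FL holds at the point $(\frac1q,\frac1r,\frac1\beta)$.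

**Lemma 1 (power families).** Let $W\in\mathcal V$, $1\le u,v<\infty$, $\|W\|_{L^uL^v}=1$, $F(t)=\|W(t)\|_{L^v}$, and $H=|W|/F$ where $F\ne0$. For complex $\sigma,\tau$ let $W^{[\sigma,\tau]}=\frac{W}{|W|}F^\sigma H^\tau$ on $\{W\ne0\}$ and $0$ elsewhere. Then $W^{[\sigma,\tau]}\in\mathcal V$ with coefficients entire in $(\sigma,\tau)$ and bounded when $\Re\sigma,\Re\tau$ stay bounded. If $\Re\sigma=u/u_1$, $\Re\tau=v/v_1$ with $u_1,v_1\in[1,\infty]$, then $\|W^{[\sigma,\tau]}\|_{L^{u_1}L^{v_1}}=1$.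

*Proof.* $W$ is constant on the cells of a finite product grid (up to null sets), so $F$ and $H$ are too, and they are positive on the cells where $W\ne0$. This gives the first claim. Where $F\neq 0$, $\|H(t)\|_v=1$, so $\|H(t)^{v/v_1}\|_{v_1}=1$ (for $v_1=\infty$ the function is an indicator), and then $\|F^{u/u_1}\|_{u_1}=1$ for the same reason. $\square$

**Lemma 2 (three lines).** Let $R_z$ be Hilbert–Schmidt operators, bounded and continuous in $\mathcal C^2$ on $x_0\le\Re z\le x_1$ and holomorphic inside. If $\|R_z\|_{\mathcal C^{p_j}}\le M_j$ on $\Re z=x_j$ ($j=0,1$), then for $z=(1-\theta)x_0+\theta x_1$, $0<\theta<1$, $\frac1p=\frac{1-\theta}{p_0}+\frac\theta{p_1}$, we have $\|R_z\|_{\mathcal C^p}\le M_0^{1-\theta}M_1^\theta$.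

*Proof.* Let $G=\sum_k\mu_k|a_k\rangle\langle b_k|$ be of finite rank with $\mu_k>0$, $(a_k)$, $(b_k)$ orthonormal, $\|G\|_{\mathcal C^{p'}}=1$. Let $\frac1{p'(z)}$ be affine with values $\frac1{p_j'}$ at $x_j$, and $G_z=\sum_k\mu_k^{p'/p'(z)}|a_k\rangle\langle b_k|$ (if $p'=\infty$, so $p_0=p_1=1$, take $G_z=G$). Then $\|G_z\|_{\mathcal C^{p_j'}}\le1$ on $\Re z=x_j$, and the classical three lines theorem applies to $\operatorname{Tr}(R_zG_z)$. Take the supremum over $G$. $\square$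

**Consequence (convexity).** If FL holds at two points, it holds at each convex combination with $q,r>2$. Normalize $V$ at the intermediate exponents $a=(q/2)'$, $b=(r/2)'<\infty$, take $V_z=V^{[a/a(z),\,b/b(z)]}$ with $\frac1{a(z)},\frac1{b(z)}$ affine, and apply Lemma 2 to $PA(V_z)P$. This is complex interpolation of mixed-norm spaces (Benedek–Panzone) and Schatten classes.

**Lemma 3 (corners).** FL holds at $O=(0,0,0)$ and at $B=(0,\frac12,1)$.

*Proof.* At $O$ we need $\mathcal C^1$ and $L^1$. Write $PA(V)P=S^*\,\frac{V}{|V|}\,S$ with $S=|V|^{1/2}UP:L^2_x\to L^2_{t,x}$. Then $\|PA(V)P\|_{\mathcal C^1}\le\|S\|_{\mathcal C^2}^2=(2\pi)^{-d}\|\psi\|_2^2\|V\|_{L^1}$. At $B$ we need the operator norm and $L^1L^\infty$, and $\|PA(V)P\|\le C\int\|V(t)\|_\infty dt$ is immediate. $\square$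

For $V\ge0$ the first bound is an equality of traces, $\operatorname{Tr}PA(V)P=(2\pi)^{-d}\|\psi\|_2^2\|V\|_1$: a small example of what FL measures.

**Lemma 4 (disjoint pieces).** If $f_n$ have disjoint supports, $1\le a,b<\infty$ and $p\ge\max(a,b)$, then $\sum_n\|f_n\|_{L^aL^b}^p\le\|\sum_nf_n\|_{L^aL^b}^p$.

*Proof.* Let $y_n(t)=\|f_n(t)\|_b$. Minkowski's inequality in $\ell^{p/a}$ gives $\sum_n\|y_n\|_a^p\le\|(\sum_ny_n^p)^{1/p}\|_a^p$. As $p\ge b$, $(\sum y_n^p)^{1/p}\le(\sum y_n^b)^{1/b}=\|\sum_nf_n(t)\|_b$. $\square$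

**Geometry.** In the $(\frac1q,\frac1r)$-plane, call $\frac1q=\frac{d-1}2(\frac12-\frac1r)$ the *sharp line*. Substituting $\frac1r=\frac{d-1}{d}\frac1q$ gives $\frac1q\cdot\frac{d^2+1}{2d}=\frac{d-1}4$, so the sharp line meets $\frac dr=\frac{d-1}q$ at
$$\mathbf A=\Big(\frac{d(d-1)}{2(d^2+1)},\frac{(d-1)^2}{2(d^2+1)}\Big).$$
The part of the range with $\frac dr>\frac{d-1}q$ is inside the triangle with vertices $(0,0)$, $(0,\frac12)$, $\mathbf A$. On this triangle $\frac1{\beta_{d/2}}=\frac2{dq}+\frac2r$ is linear, equal to $0$ at $O$ and $1$ at $B$. So, by convexity, critical FL near $\mathbf A$ on the sharp line will give it everywhere in case (i).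

## 6. Near $\mathbf A$ when $d\ge3$: an analytic family in the time difference

**Proposition 5.** Let $d\ge3$, $\theta_{\mathbf A}=\frac{2(d+1)}{d^2+1}<1$. For $\theta<\theta_{\mathbf A}$ close to $\theta_{\mathbf A}$, FL holds for
$$\frac1r=\frac12-\frac{\theta d}{2(d+1)},\qquad\frac1q=\frac{\theta d(d-1)}{4(d+1)},\qquad\frac1{\beta'}=\frac\theta2 .$$
These points lie on the sharp line, satisfy $\beta=\beta_{d/2}(q,r)$, and tend to $\mathbf A$ as $\theta\to\theta_{\mathbf A}$.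

*Proof.* The last sentence: $\frac{d-1}2(\frac12-\frac1r)=\frac{\theta d(d-1)}{4(d+1)}=\frac1q$; $\frac2{dq}+\frac2r=\frac{\theta(d-1)}{2(d+1)}+1-\frac{\theta d}{d+1}=1-\frac\theta2=\frac1\beta$; and $\theta=\theta_{\mathbf A}$ gives $\frac1q=\frac{d(d-1)}{2(d^2+1)}$.

**Step 1: reduction to a space-time operator.** The aim is to trade $A(V)$ for an operator with an explicit kernel. Split $V$ into four nonnegative parts and write each as $W^2$, $0\le W\in\mathcal V$. With $S=WUP$ we have $PA(W^2)P=S^*S$ and $SS^*=WTW$, where $T=UP^2U^*$ has kernel $K(t-s,x-y)$, $K(t,x)=(2\pi)^{-d}\int e^{i(x\cdot\xi+t|\xi|)}\psi(\xi)^2d\xi$. Hence $\|PA(W^2)P\|_{\mathcal C^{\beta'}}=\|WTW\|_{\mathcal C^{\beta'}}$. With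
$$\tfrac1u=\tfrac12-\tfrac1q,\qquad\tfrac1v=\tfrac12-\tfrac1r$$
we have $\|W\|_{L^uL^v}^2=\|W^2\|_{L^{(q/2)'}L^{(r/2)'}}$, so it suffices to show $\|W_1TW_2\|_{\mathcal C^{\beta'}}\lesssim\|W_1\|_{L^uL^v}\|W_2\|_{L^uL^v}$.

**Step 2: the kernel is concentrated on the light cone.** We show
$$|K(t,x)|\le C_N(1+|t|)^{-\frac{d-1}2}\big(1+\big||x|-|t|\big|\big)^{-N}. \tag{8}$$
In polar coordinates $K(t,x)=(2\pi)^{-d}\int_0^\infty e^{it\rho}\psi(\rho)^2\rho^{d-1}\widehat{d\sigma}(\rho x)\,d\rho$, with $\sigma$ the measure on the unit sphere. If $|x|\ge1$, use the classical expansion $\widehat{d\sigma}(y)=\sum_\pm e^{\pm i|y|}a_\pm(|y|)$, $|y|\gtrsim1$, with symbols $a_\pm$ of order $-\frac{d-1}2$. The $\rho$-derivatives of $a_\pm(\rho|x|)$ for $\rho\sim1$ are $O(|x|^{-(d-1)/2})$. Integrating by parts in $\rho$ gives $|K|\le C_N|x|^{-\frac{d-1}2}(1+||x|-|t||)^{-N}$. If $|x|\ge|t|/2$, then $1+|t|\le3|x|$ and (8) follows; if $|x|<|t|/2$, then $||x|-|t||\ge|t|/2$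 and the extra decay gives (8). If $|x|\le1$, integrating by parts against $e^{it\rho}$ gives $|K|\le C_N(1+|t|)^{-N}$, which is (8) there.

**Step 3: convolution with $|K|^2$.** This step supplies the gain in $x$. Let $f*\sigma_\rho(x)=\int f(x-\rho\omega)\,d\sigma(\omega)$. The sphere averaging theorem (Strichartz 1970, Littman 1973) says that $f\mapsto f*\sigma_1$ maps $L^{(d+1)/d}$ to $L^{d+1}$; scaling gives $\|f*\sigma_\rho\|_{d+1}\le C\rho^{\frac d{d+1}-\frac{d^2}{d+1}}\|f\|_{(d+1)/d}=C\rho^{-\frac{d(d-1)}{d+1}}\|f\|_{(d+1)/d}$. For $|t|\ge1$, writing the bound (8) for $|K|^2$ in polar coordinates, convolution with $|K(t,\cdot)|^2$ maps $L^{(d+1)/d}\to L^{d+1}$ with norm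
$$\lesssim|t|^{-(d-1)}\int_0^\infty\rho^{d-1-\frac{d(d-1)}{d+1}}(1+|\rho-|t||)^{-N}d\rho\lesssim|t|^{-(d-1)+\frac{d-1}{d+1}}=|t|^{-\frac{d(d-1)}{d+1}}.$$
For $|t|\le1$ the norm is $O(1)$ by Young's inequality, since $|K(t,x)|\lesssim(1+|x|)^{-N}$.

**Step 4: the analytic family.** We insert a complex power of the time difference. Let $k_z(t)=(1+t^2)^{-z/2}$ and let $T_z$ have kernel $e^{z^2}(z-1)k_z(t-s)K(t-s,x-y)$. Then $T_0=-T$. Put $c=\frac{1-\theta}\theta$; the strip is $-c\le\Re z\le1$.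

**Step 5: the line $\Re z=1$ gives an operator bound.** First let $\Re z=1+\epsilon$, $0<\epsilon\le1$. Since $K(t-s,\cdot)$ is the kernel of $U(t)P^2U(s)^*$, conjugating by $U(t)$ turns $T_z$ into $e^{z^2}(z-1)$ times $P^2$ and convolution in $t$ with $k_z$. So $\|T_z\|\lesssim|e^{z^2}(z-1)|\,\|\widehat{k_z}\|_\infty$. From $(1+t^2)^{-z/2}=\frac1{\Gamma(z/2)}\int_0^\infty\lambda^{z/2}e^{-\lambda(1+t^2)}\frac{d\lambda}\lambda$,
$$\widehat{k_z}(\tau)=\frac{\sqrt\pi}{\Gamma(z/2)}\int_0^\infty\phi(\lambda)\lambda^{\frac{z-1}2}\frac{d\lambda}\lambda,\qquad\phi(\lambda)=e^{-\lambda-\tau^2/4\lambda}.$$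
Because $\lambda^{\frac{z-1}2}\frac{d\lambda}\lambda=\frac2{z-1}d(\lambda^{\frac{z-1}2})$ and the boundary terms vanish, $|(z-1)\int\cdots|\le2\int_0^\infty\lambda^{\epsilon/2}|\phi'|\,d\lambda$. The function $\phi$ increases up to $\lambda_0=|\tau|/2$ and then decreases. On $(0,\lambda_0)$ the integral is at most $\lambda_0^{\epsilon/2}\phi(\lambda_0)$; on $(\lambda_0,\infty)$ another integration by parts bounds it by $\lambda_0^{\epsilon/2}\phi(\lambda_0)+\frac\epsilon2\int_0^\infty\lambda^{\epsilon/2-1}e^{-\lambda}d\lambda=\lambda_0^{\epsilon/2}\phi(\lambda_0)+\Gamma(1+\frac\epsilon2)$. Since $\phi(\lambda_0)=e^{-2\lambda_0}$, we have $\lambda_0^{\epsilon/2}\phi(\lambda_0)\le1$, and $\Gamma(1+\frac\epsilon2)\le1$. So $|(z-1)\int\cdots|\le6$. By Stirling $|\Gamma(z/2)|^{-1}\le Ce^{C|\Im z|}$, which $|e^{z^2}|\le Ce^{-(\Im z)^2}$ absorbs. Thus $\|W_1T_zW_2\|\le C\|W_1\|_\infty\|W_2\|_\infty$ uniformly in $\epsilon$. For $W_i\in\mathcal V$ the kernels are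 bounded with compact support and converge in $\mathcal C^2$ as $\epsilon\to0$, so the bound holds on $\Re z=1$.

**Step 6: the line $\Re z=-c$ gives a Hilbert–Schmidt bound.** Put $h=\frac{d(d-1)}{d+1}-2c$ and $v_0=\frac{2(d+1)}d$. If $h>0$, Step 3 and the boundedness of $e^{z^2}(z-1)$ give
$$\|W_1T_zW_2\|_{\mathcal C^2}^2\lesssim\iint\|W_1(t)\|_{v_0}^2\|W_2(s)\|_{v_0}^2|t-s|^{-h}\,dt\,ds .$$
If $0<h<1$, the Hardy–Littlewood–Sobolev inequality bounds this by $\|W_1\|_{L^{u_0}L^{v_0}}^2\|W_2\|_{L^{u_0}L^{v_0}}^2$ with $\frac1{u_0}=\frac{2-h}4$. Since $2c=\frac2\theta-2$, the condition $h<1$ reads $\frac2\theta>\frac{d^2+1}{d+1}$, i.e. $\theta<\theta_{\mathbf A}$; and $h\to1$ as $\theta\to\theta_{\mathbf A}$. So $h\in(0,1)$ for $\theta$ close to $\theta_{\mathbf A}$.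

**Step 7: interpolation at $z=0$.** We have $0=(1-\theta)\cdot1+\theta\cdot(-c)$. Normalize $\|W_i\|_{L^uL^v}=1$ and let $W_{i,z}$ be the power families of Lemma 1, with reciprocal exponents affine in $z$, equal to $(\frac1{u_0},\frac1{v_0})$ on $\Re z=-c$ and $(0,0)$ on $\Re z=1$. Phases of $W_{i,z}$ do not change Schatten norms. Lemma 2 for $W_{1,z}T_zW_{2,z}$ gives a bound in $\mathcal C^{2/\theta}=\mathcal C^{\beta'}$, with exponents
$$\frac\theta{v_0}=\frac{\theta d}{2(d+1)}=\frac12-\frac1r,\qquad\frac\theta{u_0}=\frac{\theta(2-h)}4=\frac12-\frac{\theta d(d-1)}{4(d+1)}=\frac12-\frac1q,$$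
using $2-h=\frac2\theta-\frac{d(d-1)}{d+1}$. These are $\frac1v$ and $\frac1u$. $\square$

## 7. Near $\mathbf A=(\frac15,\frac1{10})$ when $d=2$: sectors and a bilinear estimate

The previous method uses $\theta\le1$, hence $\beta'=\frac2\theta\ge2$. For $d=2$ it can be run with $\theta=1$: then $c=0$, $h=\frac23$, and Step 6 alone gives the critical estimate at $(\frac1q,\frac1r,\frac1\beta)=(\frac16,\frac16,\frac12)$. But at $\mathbf A$ one has $\frac1\beta=\frac15+\frac2{10}=\frac25$, so $\beta'=\frac53<2$, out of reach ($\theta_{\mathbf A}=\frac65>1$). Interpolating $(\frac16,\frac16)$ with $O$ does give $\beta'<2$, but only on the segment $\frac1q=\frac1r$, which leaves the sharp line. So below $\mathcal C^2$ one needs a finer interpolation between $\mathcal C^1$ and $\mathcal C^2$: decompose first so that the $\mathcal C^1$ bound improves on each piece.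

**Proposition 6.** Let $d=2$, $8<r_*<10$, $\frac1{q_*}=\frac14-\frac1{2r_*}$, $\frac1\beta=\frac14+\frac3{2r_*}$ (so $\beta=\beta_1(q_*,r_*)$ and the point is on the sharp line). Then $\mathrm{FL}(q_*,r_*,\beta)$ holds.

For $(q,r)=(q_*,r_*)$ the following strict inequalities hold:
$$2<\beta<\tfrac q2,\quad\beta<\tfrac r2,\quad q>4,\quad r>8,\quad\tfrac12<\tfrac{2\beta}r<\tfrac{2\beta}q<1,\quad\tfrac\beta2<(\tfrac r4)',\quad c:=\tfrac6\beta-\tfrac4r-2>0. \tag{9}$$
Indeed $\frac1{r}\in(\frac1{10},\frac18)$ gives $\frac1\beta\in(\frac25,\frac7{16})$ and $\frac1q\in(\frac3{16},\frac15)$, so $\frac{16}7<\beta<\frac52<\frac q2<\frac83$, $q<r$, and $\frac r2>4$. Next $\frac{2\beta}r=\frac2{r/4+3/2}>\frac12$ because $r<10$; $(\frac r4)'=\frac r{r-4}>\frac53>\frac54>\frac\beta2$; and $c=\frac5r-\frac12>0$. With $\beta$ fixed, (9) persists for $(\frac1q,\frac1r)$ in a neighborhood $\mathcal N$ of $(\frac1{q_*},\frac1{r_*})$.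

### 7.1. The operator on the Fourier side

With $\widehat V$ the space-time Fourier transform, $PA(V)P$ has on the Fourier side the kernel $c\,\psi(\xi)\psi(\eta)\widehat V(\tau,\zeta)$, where $\tau=|\xi|-|\eta|$, $\zeta=\xi-\eta$. Put
$$m=|\zeta|^2-\tau^2=2|\xi||\eta|(1-\cos\varphi)\in[0,|\zeta|^2],\qquad\varphi=\angle(\xi,\eta),\qquad|\zeta|<4 .$$

**Step 1: the Hilbert–Schmidt norm is a weighted $L^2$ norm of $\widehat V$.** We claim
$$\|PA(V)P\|_{\mathcal C^2}^2=c\int|\widehat V(\tau,\zeta)|^2w(\tau,\zeta)\,d\tau\,d\zeta,\qquad w\le Cm^{-1/2}. \tag{10}$$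
Fix $\zeta\ne0$ and use coordinates $(p,p')=(|\xi|,|\xi-\zeta|)$ on each of the two half planes bounded by $\mathbb R\zeta$; they are injective there. The Jacobian determinant is that of the unit vectors $\xi/|\xi|$, $\eta/|\eta|$, so $d\xi=dp\,dp'/|\sin\varphi|$. From $m=4pp'\sin^2\frac\varphi2$ and $4pp'-m=(p+p')^2-\tau^2-|\zeta|^2+\tau^2=(p+p')^2-|\zeta|^2$,
$$|\sin\varphi|=2\left|\sin\tfrac\varphi2\cos\tfrac\varphi2\right|=\frac{m^{1/2}\big((p+p')^2-|\zeta|^2\big)^{1/2}}{2pp'} .$$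
With $Y=p+p'$ and $\tau=p-p'$ we have $dp\,dp'=\frac12d\tau\,dY$, and $p,p'\in[\frac12,2]$ gives $Y\in[1,4]$, $Y>|\zeta|$. Thus
$$w\lesssim m^{-1/2}\int_{\max(1,|\zeta|)}^4(Y-|\zeta|)^{-1/2}(Y+|\zeta|)^{-1/2}dY\lesssim m^{-1/2},$$
because $Y+|\zeta|\ge1$ and $\int(Y-|\zeta|)^{-1/2}dY\le4$.

**Step 2: small $m$ forces $\xi$, $\eta$ into narrow sectors.** We show that
$$\angle(\xi,\pm\zeta),\ \angle(\eta,\pm\zeta)\lesssim(m/|\zeta|^2)^{1/2},\qquad\pm=\operatorname{sgn}\tau. \tag{11}$$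
Squaring $|\xi-\zeta|=|\xi|-\tau$ gives $\xi\cdot\zeta=|\xi|\tau+\frac m2$. If $\tau\ge0$, then $|\xi||\zeta|-\xi\cdot\zeta\le|\xi|(|\zeta|-\tau)=|\xi|\frac m{|\zeta|+\tau}\le|\xi|\frac m{|\zeta|}$. If $\tau<0$, then $|\xi||\zeta|+\xi\cdot\zeta=|\xi|\frac m{|\zeta|-\tau}+\frac m2\le5|\xi|\frac m{|\zeta|}$, since $|\zeta|\le4$ and $|\xi|\ge\frac12$. Dividing by $|\xi||\zeta|$ bounds $1-\cos$ of the angle by $5m/|\zeta|^2$. Exchanging $\xi,\eta$ replaces $(\tau,\zeta)$ by $(-\tau,-\zeta)$ and leaves $\operatorname{sgn}(\tau)\zeta$ fixed, so the same holds for $\eta$.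

**Step 3: a partition by $|\zeta|$, $m$ and direction.** We cut frequency space into pieces on which (10) and (11) are sharp. Choose nonnegative $\phi\in C_c^\infty((\frac12,2))$, $\phi_1\in C_c^\infty((\frac14,4))$ with $\sum_{l\in\mathbb Z}\phi(2^ly)=\sum_{i\in\mathbb Z}\phi_1(4^iy)=1$ for $y>0$. For $\lambda=2^{-l}$, $\vartheta=2^{-i}$ use $\phi(|\zeta|/\lambda)\,\phi_1(m/(|\zeta|^2\vartheta^2))$. Since $|\zeta|<4$ and $0\le m\le|\zeta|^2$, only $l\ge-2$, $i\ge0$ occur. If $i\ge4$, then $m\le\frac1{64}|\zeta|^2$ on the support, so $|\tau|>|\zeta|/2$; we then split further by $\operatorname{sgn}\tau$ and by a smooth partition of $\zeta/|\zeta|$ into $2^i$ bumps, rotations of one another, supported in the doubles of the dyadic arcs $\kappa$ of length $2\pi2^{-i}$. Call the cutoffs $\chi_\nu$, $\nu=(\lambda,\vartheta,\kappa,\pm)$. Let $\widetilde\chi_\nu$ be slightly wider cutoffs of the same form (with $\widetilde\phi_1$ supported in $(\frac18,8)$), equal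 to $1$ on $\operatorname{supp}\chi_\nu$, with bounded overlap.

Take $\lambda=1$, $i\ge4$, $\kappa$ centered at $e_1$, sign $+$. In the variables $a=(\tau-\zeta_1)/\vartheta^2$, $b=\zeta_2/\vartheta$, $c'=\zeta_1$ the cutoffs are uniformly $C_c^\infty$. Indeed $|\zeta|-\zeta_1=\zeta_2^2/(|\zeta|+\zeta_1)$ gives
$$\frac m{\vartheta^2}=(|\zeta|+\tau)\frac{|\zeta|-\tau}{\vartheta^2}=(|\zeta|+\tau)\Big(\frac{b^2}{|\zeta|+\zeta_1}-a\Big),\qquad|\zeta|=\sqrt{c'^2+\vartheta^2b^2},\quad\tau=c'+\vartheta^2a,$$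
which is smooth in $(a,b,c')$ with bounds uniform in $\vartheta$ for $c'\sim1$, and $b$ and $a$ are bounded on the support. Also $\vartheta^{-1}\arctan(\vartheta b/c')$ is uniformly smooth. Since $d\tau\,d\zeta=\vartheta^3\,da\,db\,dc'$ and $\tau t+\zeta\cdot x=(\tau-\zeta_1)t+\zeta_1(x_1+t)+\zeta_2x_2$, the inverse Fourier transforms satisfy
$$|\check\chi_\nu(t,x)|\le C_N\vartheta^3\big(1+\vartheta^2|t|+|x_1+t|+\vartheta|x_2|\big)^{-N}. \tag{12}$$
All $\nu$ with $i\ge4$ arise from these by rotation, $t\mapsto-t$ and scaling; for $i<4$ there are, up to scaling, four fixed Schwartz functions. So $\|\check\chi_\nu\|_{L^1},\|\check{\widetilde\chi}_\nu\|_{L^1}\le C$.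

**Step 4: interpolation between $\mathcal C^1$ and $\mathcal C^2$ on the pieces.** For finite families of $g_\nu\in L^1\cap L^2$ let $\Phi((g_\nu))=\sum_\nu PA(\check{\widetilde\chi}_\nu*g_\nu)P$. By (11) the $\nu$-th term equals $1_S(D)PA(\check{\widetilde\chi}_\nu*g_\nu)P1_S(D)$ with $S$ contained in a union of two sectors of angle $\lesssim\vartheta$ (for $i<4$ take $S=\mathbb R^2$). As in Lemma 3 its $\mathcal C^1$ norm is $\lesssim\int_S\psi^2\cdot\|\check{\widetilde\chi}_\nu*g_\nu\|_1\lesssim\vartheta\|g_\nu\|_1$. By (10), bounded overlap and $m\sim\lambda^2\vartheta^2$ on $\operatorname{supp}\widetilde\chi_\nu$,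
$$\|\Phi\|_{\mathcal C^1}\lesssim\sum_\nu\vartheta\|g_\nu\|_1,\qquad\|\Phi\|_{\mathcal C^2}^2\lesssim\sum_\nu(\lambda\vartheta)^{-1}\|g_\nu\|_2^2 .$$
We interpolate with parameter $\frac2\beta\in(0,1)$, so that $\frac1{\beta'}=(1-\frac2\beta)+\frac2\beta\cdot\frac12$. Explicitly, for $g_\nu\in\mathcal V$ put $G_\nu=\vartheta^{1-3/\beta}\lambda^{-1/\beta}g_\nu$, normalize $\sum\|G_\nu\|_{\beta'}^{\beta'}=1$, and use $g_{\nu,z}=\vartheta^{-(1-z)}(\lambda\vartheta)^{z/2}\frac{G_\nu}{|G_\nu|}|G_\nu|^{\beta'(1-z/2)}$ in Lemma 2 on $0\le\Re z\le1$: on $\Re z=0$ the first right side is $\sum\||G_\nu|^{\beta'}\|_1=1$, on $\Re z=1$ the second is $\sum\||G_\nu|^{\beta'/2}\|_2^2=1$, and $g_{\nu,2/\beta}=g_\nu$. Hence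
$$\|\Phi((g_\nu))\|_{\mathcal C^{\beta'}}\lesssim\Big(\sum_\nu\big[\vartheta^{1-3/\beta}\lambda^{-1/\beta}\|g_\nu\|_{L^{\beta'}}\big]^{\beta'}\Big)^{1/\beta'},$$
first for $g_\nu\in\mathcal V$, and for $g_\nu\in L^1\cap L^2$ by approximating in $L^1$ and $L^2$ together, since $\Phi$ then converges in $\mathcal C^2$ and the $\mathcal C^{\beta'}$ norm is lower semicontinuous.

Apply this with $g_\nu=V_\nu:=\check\chi_\nu*V$, $V\in\mathcal V$; note $\widetilde\chi_\nu\chi_\nu=\chi_\nu$. Finite partial sums of $\sum_\nu PA(V_\nu)P$ converge to $PA(V)P$ in $\mathcal C^2$: their kernels converge almost everywhere and are dominated by $C|\psi(\xi)\psi(\eta)|\,\|V\|_{L^1}\in L^2$. So, with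
$$N_{\lambda\vartheta}(V)=\vartheta^{1-3/\beta}\lambda^{-1/\beta}\Big(\sum_{\kappa,\pm}\|V_\nu\|_{\beta'}^{\beta'}\Big)^{1/\beta'},\qquad\|PA(V)P\|_{\mathcal C^{\beta'}}\lesssim\Big(\sum_{\lambda,\vartheta}N_{\lambda\vartheta}(V)^{\beta'}\Big)^{1/\beta'}. \tag{13}$$

### 7.2. One scale: a square-function bound from transversal cones

**Lemma 7.** For $(\frac1q,\frac1r)\in\mathcal N$, $\ N_{\lambda\vartheta}(V)\le C\lambda^{2(\frac1\beta-\frac1q-\frac2r)}\vartheta^{1-\frac4q-\frac2r}\|V\|_{L^{(q/2)'}L^{(r/2)'}}$.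

*Proof.* **Step 1: scaling to $\lambda=1$ and duality.** This turns the claim into an estimate for sums of wave packets. If $V=\widetilde V(\lambda\,\cdot)$ then $V_\nu=(\widetilde V_{\nu_1})(\lambda\,\cdot)$ with $\nu_1=(1,\vartheta,\kappa,\pm)$, so $\|V_\nu\|_{\beta'}=\lambda^{-3/\beta'}\|\widetilde V_{\nu_1}\|_{\beta'}$, and $\|\widetilde V\|_{L^{(q/2)'}L^{(r/2)'}}=\lambda^{(1-\frac2q)+2(1-\frac2r)}\|V\|$. The total power of $\lambda$ is $-\frac1\beta-\frac3{\beta'}+(1-\frac2q)+2(1-\frac2r)=2(\frac1\beta-\frac1q-\frac2r)$. So let $\lambda=1$ and treat each sign separately. As $\chi_\nu$ is real, $\int(\check\chi_\nu*V)g=\int V\,\overline{\check\chi_\nu*\bar g}$, and by duality it is enough to prove, for $g_\kappa\in\mathcal V$ and $F_\kappa=\check\chi_\nu*g_\kappa$,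
$$\Big\|\sum_\kappa F_\kappa\Big\|_{L^{q/2}L^{r/2}}\le C\vartheta^{\frac3\beta-\frac4q-\frac2r}\Big(\sum_\kappa\|g_\kappa\|_{L^\beta}^\beta\Big)^{1/\beta}. \tag{14}$$

**Step 2: one packet.** Put $\frac1A=1-\frac1\beta+\frac2q$, $\frac1B=1-\frac1\beta+\frac2r$, both at most $1$ by (9). From (12), $\|\check\chi_\nu\|_{L^AL^B}\lesssim\vartheta^{3-\frac2A-\frac1B}$, and Young's inequality in mixed norms gives
$$\|F_\kappa\|_{L^{q/2}L^{r/2}}\lesssim\vartheta^{\frac3\beta-\frac4q-\frac2r}\|g_\kappa\|_\beta. \tag{15}$$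
If $\vartheta\ge2^{-20}$ there are boundedly many $\kappa$ and (14) follows. From now on $\vartheta<2^{-20}$.

**Step 3: Whitney decomposition of $F^2$.** The purpose is to isolate pairs of transversal pieces. By $t\mapsto-t$ take sign $+$, and by splitting into $2^8$ groups and rotating, let all $\kappa$ lie in one dyadic arc $I$ of length $2\pi2^{-8}$ centered at the direction $e_1$. For a dyadic arc $\iota\subset I$ put $F_\iota=\sum_{\kappa\subset\iota}F_\kappa$, $\|g_\iota\|=(\sum_{\kappa\subset\iota}\|g_\kappa\|_\beta^\beta)^{1/\beta}$, and $F=F_I$. Write $\iota\sim\iota'$ if the arcs have the same length $\alpha$, are distinct and non-adjacent, and have equal or adjacent parents. If $\kappa,\kappa'$ are neither equal nor adjacent, go up through their ancestors: children of distinct non-adjacent arcs are distinct and non-adjacent, and at the top both ancestors equal $I$; so there is exactly one length at which the ancestors satisfy $\iota\sim\iota'$.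 Hence $F^2=\sum_{\kappa,\kappa'}F_\kappa F_{\kappa'}$ is the sum of the terms with $\kappa,\kappa'$ equal or adjacent, and of $\sum_\alpha\sum_{\iota\sim\iota'}F_\iota F_{\iota'}$ over dyadic lengths $\alpha\ge2\pi\vartheta$. For $\alpha\le2^{10}\vartheta$ each $F_\iota F_{\iota'}$ is a sum of boundedly many $F_\kappa F_{\kappa'}$ with $\kappa,\kappa'$ at angular distance $O(\vartheta)$; we group these with the diagonal terms.

**Step 4: bilinear $L^2$ estimate for $\alpha>2^{10}\vartheta$.** Here transversality enters. On the supports $0\le|\zeta|-\tau=\frac m{|\zeta|+\tau}\lesssim\vartheta^2$, so $\widehat{F_\iota}$ is supported in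
$$\Sigma_\iota=\{\tfrac12\le|\zeta|\le2,\ \arg\zeta\in\iota^+,\ |\tau-|\zeta||\le C\vartheta^2\},$$
where $\iota^+$ is an $O(\vartheta)$-fattening of $\iota$ (by at most $\pi\vartheta$ on each side), so $\iota^+,\iota'^+$ are still separated by $\gtrsim\alpha$. We claim
$$|\Sigma_\iota\cap(z-\Sigma_{\iota'})|\le C\vartheta^4/\alpha\qquad\text{for all }z=(\tau_0,\zeta_0).$$
For a fixed $\zeta$ the $\tau$-fiber has length $\lesssim\vartheta^2$, and it is nonempty only if $|f(\zeta)-\tau_0|\lesssim\vartheta^2$, $f(\zeta)=|\zeta|+|\zeta_0-\zeta|$. On the convex set $\{\arg\zeta\in\iota^+,\ \arg(\zeta_0-\zeta)\in\iota'^+\}$ we have $\partial_{\zeta_2}f=\sin\omega-\sin\omega'$ with $\omega=\arg\zeta\in\iota^+$ and $\omega'=\arg(\zeta_0-\zeta)\in\iota'^+$; all angles are near $0$, so this has constant sign and size $\gtrsim\alpha$. By convexity the $\zeta_2$-section at each $\zeta_1$ is an interval, so the admissible $\zeta_2$ have measure $\lesssim\vartheta^2/\alpha$.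 As $\zeta_1$ is bounded, the claim follows. Now if $\widehat G,\widehat G'$ are supported in $\Sigma_\iota,\Sigma_{\iota'}$, Cauchy–Schwarz gives $|\widehat G*\widehat G'|^2\le C\vartheta^4\alpha^{-1}\,|\widehat G|^2*|\widehat G'|^2$, and Plancherel
$$\|GG'\|_{L^2}\lesssim\vartheta^2\alpha^{-1/2}\|G\|_2\|G'\|_2. \tag{16}$$

**Step 5: four bilinear bounds.** They are the corners for interpolation. Write $\|g\|_{\ell^pL^p}=(\sum_{\kappa\subset\iota}\|g_\kappa\|_p^p)^{1/p}$. The map $(g_\kappa)_{\kappa\subset\iota},(g_{\kappa'})_{\kappa'\subset\iota'}\mapsto F_\iota F_{\iota'}$ is bounded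

1. $\ell^2L^2\times\ell^2L^2\to L^1_{t,x}$ with norm $O(1)$, by Cauchy–Schwarz and $\|F_\iota\|_2\lesssim\|g\|_{\ell^2L^2}$ (bounded overlap);
2. $\ell^2L^2\times\ell^2L^2\to L^2_{t,x}$ with norm $O(\vartheta^2\alpha^{-1/2})$, by (16);
3. $\ell^2L^2\times\ell^2L^2\to L^1_tL^2_x$ with norm $O(\vartheta\alpha^{-1/2})$, shown below;
4. $\ell^\infty L^\infty\times\ell^\infty L^\infty\to L^\infty$ with norm $O((\alpha/\vartheta)^2)$, since $\iota$ contains $O(\alpha/\vartheta)$ arcs $\kappa$ and $\|F_\kappa\|_\infty\lesssim\|g_\kappa\|_\infty$.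

For 3, take $\varrho\in\mathcal S(\mathbb R)$ with $\widehat\varrho$ compactly supported and $|\varrho|\ge1$ on $[-1,1]$, tile $\mathbb R$ by intervals $J$ of length $\vartheta^{-2}$ with centers $t_J$, and let $\varrho_J(t)=\varrho(\vartheta^2(t-t_J))$. Multiplication by $\varrho_J$ moves $\tau$ by $O(\vartheta^2)$, so it only enlarges $C$ in $\Sigma_\iota$ and (16) still applies. By Cauchy–Schwarz in $t$ on each $J$,
$$\|F_\iota F_{\iota'}\|_{L^1L^2}\le\sum_J\vartheta^{-1}\|\varrho_JF_\iota\,\varrho_JF_{\iota'}\|_{L^2}\lesssim\vartheta\alpha^{-1/2}\sum_J\|\varrho_JF_\iota\|_2\|\varrho_JF_{\iota'}\|_2\lesssim\vartheta\alpha^{-1/2}\|F_\iota\|_2\|F_{\iota'}\|_2,$$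
because $\sum_J|\varrho_J|^2\lesssim1$.

**Step 6: interpolation.** We reach the exponents of the lemma. The points $(1,1),(\frac12,\frac12),(1,\frac12)$ span the triangle $\frac12\le v\le u\le1$. Hölder's inequality in mixed norms, applied to the single function $F_\iota F_{\iota'}$ and the bounds 1–3, gives
$$\|F_\iota F_{\iota'}\|_{L^{1/u}L^{1/v}}\lesssim\vartheta^{4-2u-2v}\alpha^{-(1-v)}\|g\|_{\ell^2L^2}\|g\|_{\ell^2L^2}$$
there (the exponents are affine and correct at the three corners). By (9), $u=\frac{2\beta}q$, $v=\frac{2\beta}r$ are allowed. Now interpolate with 4, weights $\frac2\beta$ and $1-\frac2\beta$. Explicitly: normalize $\|g_\iota\|=\|g_{\iota'}\|=1$, let $g_{\kappa,z}=\frac{g_\kappa}{|g_\kappa|}|g_\kappa|^{\beta z/2}$, and pair with the power family $G_z$ (Lemma 1) of a $G\in\mathcal V$ with norm $1$ in $L^{(q/4)'}L^{(r/4)'}$, with reciprocal exponents $(1-uz,1-vz)$, which at $z=\frac2\beta$ are $(1-\frac4q,1-\frac4r)$. The three lines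 theorem for $\int F_{\iota,z}F_{\iota',z}G_z$ on $0\le\Re z\le1$ gives
$$\|F_\iota F_{\iota'}\|_{L^{q/4}L^{r/4}}\lesssim\vartheta^{\frac{12}\beta-\frac8q-\frac8r-2}\alpha^{2+\frac4r-\frac6\beta}\|g_\iota\|\|g_{\iota'}\|=\vartheta^{2(\frac3\beta-\frac4q-\frac2r)}\Big(\frac\vartheta\alpha\Big)^c\|g_\iota\|\|g_{\iota'}\|. \tag{17}$$
Here the $\vartheta$-exponent is $\frac2\beta(4-2u-2v)-2(1-\frac2\beta)$ and the $\alpha$-exponent is $-\frac2\beta(1-v)+2(1-\frac2\beta)=-c$.

**Step 7: summation over pairs.** For fixed $t$, $F_\iota F_{\iota'}$ has $x$-frequencies in $\{\frac12\le|\zeta|\le4\}$ and in a sector of width $O(\alpha)$ about $\iota$ (two vectors at an acute angle, in a common convex cone). For fixed $\alpha$ these regions have bounded overlap, and each $\iota$ has boundedly many partners. Let $\pi_\iota$ be smooth multipliers equal to $1$ on the regions, functions of $|\zeta|$ and of the angle divided by $\alpha$, with bounded overlap; their kernels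 are uniformly in $L^1$. The map $(h_\iota)\mapsto\sum\pi_\iota h_\iota$ is bounded $\ell^2L^2\to L^2$ and $\ell^1L^\infty\to L^\infty$, hence $\ell^{p'}L^p\to L^p$ for $p\ge2$. With $p=\frac r4>2$, then $\frac\beta2\le(\frac r4)'$, then Minkowski's inequality with $\frac q4\ge\frac\beta2$, and finally (17),
$$\Big\|\sum_{\iota\sim\iota'}F_\iota F_{\iota'}\Big\|_{L^{q/4}L^{r/4}}\lesssim\Big(\sum_{\iota\sim\iota'}\|F_\iota F_{\iota'}\|_{L^{q/4}L^{r/4}}^{\beta/2}\Big)^{2/\beta}\lesssim\vartheta^{2(\frac3\beta-\frac4q-\frac2r)}\Big(\frac\vartheta\alpha\Big)^c\Big(\sum_\kappa\|g_\kappa\|_\beta^\beta\Big)^{2/\beta},$$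
using $(\|g_\iota\|\|g_{\iota'}\|)^{\beta/2}\le\frac12(\|g_\iota\|^\beta+\|g_{\iota'}\|^\beta)$. The diagonal terms are summed in the same way, with sectors of width $O(\vartheta)$ and with Hölder and (15) in place of (17). Since $c>0$, summing over dyadic $\alpha>2^{10}\vartheta$ bounds $\|F^2\|_{L^{q/4}L^{r/4}}=\|F\|_{L^{q/2}L^{r/2}}^2$ by the square of the right side of (14). $\square$

### 7.3. Summing the scales: proof of Proposition 6

At $(q_*,r_*)$ both exponents in Lemma 7 vanish: $\frac1\beta=\frac1{q_*}+\frac2{r_*}$ and $\frac4{q_*}+\frac2{r_*}=1$. So a fixed $V$ has no decay in $\lambda,\vartheta$; we get it by cutting $V$ into pieces and using the four neighboring exponents.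

Let $a_*=(q_*/2)'$, $b_*=(r_*/2)'$, $V\in\mathcal V$, $\|V\|_{L^{a_*}L^{b_*}}=1$, $F(t)=\|V(t)\|_{b_*}$, $H=|V|/F$, and
$$V_{nj}=V\,1\{2^n\le F<2^{n+1},\ 2^j\le H<2^{j+1}\}\in\mathcal V,$$
finitely many nonzero. For signs $\epsilon,\epsilon'\in\{\pm1\}$ and small $h>0$ let $(\frac1q,\frac1r)=(\frac1{q_*}+\epsilon h,\frac1{r_*}+\epsilon'h)\in\mathcal N$, $a=(q/2)'$, $b=(r/2)'$. Then $1-\frac{a_*}a=2a_*\epsilon h$, $1-\frac{b_*}b=2b_*\epsilon'h$, and writing $|V|=F^{a_*/a}H^{b_*/b}\cdot F^{1-a_*/a}H^{1-b_*/b}$,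
$$\|V_{nj}\|_{L^aL^b}\lesssim2^{2h(a_*\epsilon n+b_*\epsilon'j)}x_{nj},\qquad x_{nj}=\max_{\epsilon,\epsilon'}\big\|F^{a_*/a}H^{b_*/b}1_{\operatorname{supp}V_{nj}}\big\|_{L^aL^b}.$$
By Lemma 1 the functions $F^{a_*/a}H^{b_*/b}$ have $L^aL^b$ norm $1$. Since $\beta<\frac{q_*}2,\frac{r_*}2$, we have $\beta'\ge\max(a,b)$ for small $h$, and Lemma 4 gives $\sum_{n,j}x_{nj}^{\beta'}\le4$.

With $\lambda=2^{-l}$, $\vartheta=2^{-i}$, the $\lambda$- and $\vartheta$-factors in Lemma 7 are $2^{2hl(\epsilon+2\epsilon')}$ and $2^{hi(4\epsilon+2\epsilon')}$. The total exponent is $h\epsilon(2l+4i+2a_*n)+h\epsilon'(4l+2i+2b_*j)$, and choosing the better signs,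
$$N_{\lambda\vartheta}(V_{nj})\lesssim2^{-h(|2l+4i+2a_*n|+|4l+2i+2b_*j|)}x_{nj}.$$
Consider this matrix in $((l,i),(n,j))$. Sums over $(n,j)$ are bounded as $a_*,b_*>0$; sums over $(l,i)$ are bounded because $(l,i)\mapsto(2l+4i,4l+2i)$ is injective into $\mathbb Z^2$ (determinant $-12$). By Schur's test it is bounded on $\ell^{\beta'}$. As $N_{\lambda\vartheta}(V)\le\sum_{n,j}N_{\lambda\vartheta}(V_{nj})$, we get $\sum_{\lambda,\vartheta}N_{\lambda\vartheta}(V)^{\beta'}\lesssim\sum x_{nj}^{\beta'}\lesssim1$, and (13) concludes. $\square$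

## 8. The one-shell estimate at $\beta_{d/2}$ throughout case (i)

**Proposition 8.** If $(q,r)$ is in the range and $\frac dr>\frac{d-1}q$, then $\mathrm{FL}(q,r,\beta_{d/2}(q,r))$ holds. Equivalently, $\|\sum_j\lambda_j|UPg_j|^2\|_{L^{q/2}L^{r/2}}\lesssim\|\lambda\|_{\ell^\beta}$ for $(g_j)$ orthonormal in $L^2$, $\beta=\beta_{d/2}(q,r)$.

*Proof.* The ray from the origin through $X=(\frac1q,\frac1r)$ meets the sharp line at a point $X'$ at or beyond $X$. It satisfies $\frac dr>\frac{d-1}q$ and $\frac1q>0$, so it lies strictly between $(0,\frac12)$ and $\mathbf A$. By Proposition 5 ($d\ge3$; $\theta<\theta_{\mathbf A}$ means smaller $\frac1q$) and Proposition 6 ($d=2$; $r_*<10$ means larger $\frac1r$), critical FL holds at a point $Y$ of the sharp line strictly between $X'$ and $\mathbf A$. Since $\frac1{\beta_{d/2}}$ is linear with values $0$ at $O$ and $1$ at $B$, convexity of FL between $B$ and $Y$ gives critical FL at $X'$, and convexity between $O$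 and $X'$ gives it at $X$.

Equivalence: by (7) with $B=P$, for finite families $\int V\sum\lambda_j|UPg_j|^2=\operatorname{Tr}(\gamma PA(V)P)$, which is at most $\|\lambda\|_{\ell^\beta}\|PA(V)P\|_{\mathcal C^{\beta'}}$; take the supremum over $V\in\mathcal V$, and pass to infinite families by monotone convergence with $|\lambda_j|$. Conversely, the supremum over finite-rank self-adjoint $\gamma$ gives FL for real $V$, hence for all $V$. $\square$

## 9. Counting singular values over all shells: Theorem C and Theorem B(i′)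

Let $(q,r)$ be in the range, $\frac dr>\frac{d-1}q$, $\beta=\beta_{d/2}(q,r)$, $a=(q/2)'$, $b=(r/2)'$.

**Step 1: reductions.** We reduce to nice data. Replacing $\lambda_j$ by $|\lambda_j|$ and using monotone convergence, let $\lambda\ge0$ and the family be finite. Put $g_j=D^sf_j$, $\gamma=\sum\lambda_j|g_j\rangle\langle g_j|$, $Q=1_{\varepsilon<D<1/\varepsilon}$. The operator $Q\gamma Q$ has finite rank and singular values not exceeding those of $\gamma$, and its density is $\sum_j\lambda_j|UD^{-s}Qg_j|^2$. As $\varepsilon\to0$, Sobolev's embedding $\dot H^s\subset L^{2d/(d-2s)}$ gives $UD^{-s}Qg_j(t)\to Uf_j(t)$ in $L^{2d/(d-2s)}_x$ uniformly in $t$, so almost everywhere along a subsequence; Fatou's lemma transfers a uniform bound. So we may replace $\gamma$ by $Q\gamma Q$, diagonalize, and assume that each $\widehat g_j$ is supported in a compact set away from $0$.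

**Step 2: splitting into shells.** Let $\psi_{LP}\in C_c^\infty(\{\frac12<|\xi|<2\})$ be real and radial with $\sum_k\psi_{LP}(2^{-k}\xi)=1$ for $\xi\ne0$, and now take $\psi=|\xi|^{-s}\psi_{LP}$, so that $D^{-s}\psi_{LP}(2^{-k}D)=2^{-ks}\psi(2^{-k}D)$. The Littlewood–Paley inequality $\|h\|_{L^r}\lesssim\|(\sum_k|\psi_{LP}(2^{-k}D)h|^2)^{1/2}\|_{L^r}$ extends to finite families: apply it to $\sum_j\epsilon_jh_j$ with random signs and use the Khinchine inequality on the left and its $\ell^2$-valued form (Kahane) on the right, to get $\|(\sum_j|h_j|^2)^{1/2}\|_r\lesssim\|(\sum_{j,k}|\psi_{LP}(2^{-k}D)h_j|^2)^{1/2}\|_r$. With $h_j=\lambda_j^{1/2}Uf_j(t)$ and then the norm in $t$,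
$$\Big\|\sum_j\lambda_j|Uf_j|^2\Big\|_{L^{q/2}L^{r/2}}\lesssim\Big\|\sum_k\rho_k\Big\|_{L^{q/2}L^{r/2}},\qquad\int V\rho_k=\operatorname{Tr}(\gamma A_k(V)),$$
where, by (7), $A_k(V)=2^{-2ks}\psi(2^{-k}D)A(V)\psi(2^{-k}D)$. Only finitely many $\rho_k$ are nonzero, and they are continuous and nonnegative. So it suffices to test with $0\le V\in\mathcal V$, $\|V\|_{L^aL^b}=1$.

**Step 3: from traces to a count.** This identifies what must be proved. Let $N(\mu;A)$ be the number of singular values of $A$ exceeding $\mu$ and $\mathbf N(\mu)=\sum_kN(\mu;A_k(V))$. For $k$ of fixed parity the $A_k(V)$ act on mutually orthogonal subspaces, so the singular values of their direct sum $\mathbf A_\pm$ are those of the $A_k(V)$ together. If $M=\sup_\mu\mu\mathbf N(\mu)^{1/\beta'}$, then $s_n(\mathbf A_\pm)\le Mn^{-1/\beta'}=Mn^{1/\beta-1}$, and von Neumann's trace inequality gives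
$$\sum_k\operatorname{Tr}(\gamma A_k(V))\le2\sum_n\lambda_n^*\,Mn^{\frac1\beta-1}=2M\|\lambda\|_{\ell^{\beta,1}} .$$
So Theorem C follows from
$$\mathbf N(\mu)\le C\mu^{-\beta'}\qquad(\mu>0). \tag{18}$$

**Step 4: two neighboring one-shell estimates.** At $(q,r)$ the one-shell bound has no decay in $k$; at neighbors it gains or loses a power of $2^k$. Let $(\frac1{q_i},\frac1{r_i})=(\frac1q,\frac1r)\pm h(-\frac{d-1}2,1)$, $i=0,1$, $h>0$ small. The quantity $\frac1q+\frac{d-1}2\frac1r$ is unchanged, so these points are in the range, and they are in the open region $\frac dr>\frac{d-1}q$. Let $a_i,b_i$, $\beta_i=\beta_{d/2}(q_i,r_i)$, $s_i=\frac d{2\beta_i'}$ be the corresponding quantities. Then $\frac1a,\frac1b,s,\frac1{\beta'}$ are the averages of their values at $i=0,1$. Moreover $\frac1{\beta_i}-\frac1\beta=\pm h(2-\frac{d-1}d)=\pm h\frac{d+1}d$, so $s_0\ne s_1$; label so that $\sigma:=s_1-s=s-s_0>0$. Then $\beta_1'<\beta'<\beta_0'<\infty$. In case (i),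 $\frac1\beta=\frac2{dq}+\frac2r>\frac2{dq}+\frac{2(d-1)}{dq}=\frac2q$, so $\beta<\frac q2$; also $\beta<\frac r2$. Hence $\beta'>\max(a,b)$, and for small $h$, $\beta'\ge\max(a_0,b_0,a_1,b_1)$. We claim
$$\|A_k(V)\|_{\mathcal C^{\beta_i'}}\le C2^{2k(s_i-s)}\|V\|_{L^{a_i}L^{b_i}}. \tag{19}$$
With the unitary $\delta_kf=2^{kd/2}f(2^k\cdot)$ we have $\psi(2^{-k}D)=\delta_kP\delta_k^{-1}$, $U(t)\delta_k=\delta_kU(2^kt)$, and so $\delta_k^{-1}A(V)\delta_k=2^{-k}A(V(2^{-k}\cdot))$. Proposition 8 at $(q_i,r_i)$ gives the factor $2^{-2ks-k}2^{k(\frac1{a_i}+\frac d{b_i})}$, and $\frac1{a_i}+\frac d{b_i}=1-\frac2{q_i}+d-\frac{2d}{r_i}=1+2s_i$.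

**Step 5: cutting $V$.** We cut $V$ so that on each piece the two norms are comparable up to a known power of $2$. Let $F=\|V(t)\|_b$, $H=V/F$, $u=F^{a/a_0}H^{b/b_0}$, $v=F^{a/a_1}H^{b/b_1}$. Then $V=(uv)^{1/2}$, and $\|u\|_{L^{a_0}L^{b_0}}=\|v\|_{L^{a_1}L^{b_1}}=1$ by Lemma 1. On $\{V\neq 0\}$ let $E_n=\{2^n\le u/v<2^{n+1}\}$ and $V_n=V1_{E_n}\in\mathcal V$ (finitely many nonzero). Then $V_n\le2^{-n/2}u1_{E_n}$ and $V_n\le2^{(n+1)/2}v1_{E_n}$. Put $x_n=\max(\|u1_{E_n}\|_{L^{a_0}L^{b_0}},\|v1_{E_n}\|_{L^{a_1}L^{b_1}})$; Lemma 4 gives $\sum_nx_n^{\beta'}\le2$. By (19), with $m=m_{n,k}=2\sigma k+\frac n2$,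
$$\|A_k(V_n)\|_{\mathcal C^{\beta_0'}}\le C2^{-m}x_n,\qquad\|A_k(V_n)\|_{\mathcal C^{\beta_1'}}\le C2^mx_n. \tag{20}$$

**Step 6: distributing the threshold.** For given $\mu$ and $k$ we split $\mu$ among the pieces, most of it to those $n$ where the two bounds in (20) balance. Let $\kappa=\frac{\beta_0'-\beta_1'}{\beta_0'+\beta_1'}\in(0,1)$. Since $\beta'$ is the harmonic mean of $\beta_0',\beta_1'$, we have $(1-\kappa)\beta_0'=(1+\kappa)\beta_1'=\beta'$. Put $\tilde x_n=\max_l2^{-|n-l|/4}x_l\ge x_n$. Then $\tilde x_n>0$, $\sum_n\tilde x_n^{\beta'}\le\sum_{n,l}2^{-\beta'|n-l|/4}x_l^{\beta'}\lesssim1$, and $|\log_2\tilde x_{n+1}-\log_2\tilde x_n|\le\frac14$. Let $y_n=\tilde x_n/\mu$ and $\Delta_{n,k}=m_{n,k}-\kappa\log_2y_n$. Then $\Delta_{n+1,k}-\Delta_{n,k}\ge\frac12-\frac\kappa4\ge\frac14$. So for fixed $k$ the numbers $\Delta_{n,k}$ are $\frac14$-separated, and with $\varepsilon=\frac{\beta_1'}{2\beta_0'}$ and a suitable constant $c_0>0$ the thresholds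 $\mu_{n,k}=c_0\mu2^{-\varepsilon|\Delta_{n,k}|}$ satisfy $\sum_n\mu_{n,k}\le\mu$. Ky Fan's inequality $s_{i+j-1}(A+B)\le s_i(A)+s_j(B)$ gives
$$N(\mu;A_k(V))\le\sum_nN(\mu_{n,k};A_k(V_n)).$$

**Step 7: Chebyshev and summation.** Now $N(\mu';A)\le\mu'^{-p}\|A\|_{\mathcal C^p}^p$ with $p=\beta_0'$ and $p=\beta_1'$, and (20), give, with $\Delta=\Delta_{n,k}$,
$$N(\mu_{n,k};A_k(V_n))\lesssim2^{\varepsilon\beta_0'|\Delta|}\min\{(2^{-m}y_n)^{\beta_0'},(2^my_n)^{\beta_1'}\}.$$
Since $2^{-m}y_n=2^{-\Delta}y_n^{1-\kappa}$ and $2^my_n=2^\Delta y_n^{1+\kappa}$, the minimum equals $y_n^{\beta'}\min\{2^{-\Delta\beta_0'},2^{\Delta\beta_1'}\}\le y_n^{\beta'}2^{-\beta_1'|\Delta|}$, and $\varepsilon\beta_0'=\frac{\beta_1'}2$. Hence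
$$N(\mu_{n,k};A_k(V_n))\lesssim y_n^{\beta'}2^{-\beta_1'|\Delta_{n,k}|/2}.$$
For fixed $n$, $\Delta_{n,k}$ is an arithmetic progression in $k$ with step $2\sigma$, so the sum over $k$ is $\lesssim y_n^{\beta'}$, and the sum over $n$ is $\lesssim\mu^{-\beta'}\sum_n\tilde x_n^{\beta'}\lesssim\mu^{-\beta'}$. This is (18), and Theorem C is proved. $\square$

**Theorem B(i′).** Let $\tilde\beta<\beta$; as $\ell^{\tilde\beta}\subset\ell^1$ for $\tilde\beta<1$, let $\tilde\beta\ge1$. By Hölder, $\|\lambda\|_{\ell^{\beta,1}}\le\|\lambda\|_{\ell^{\tilde\beta}}\,\|(n^{-1/\beta'})_n\|_{\ell^{\tilde\beta'}}$, and the last factor is finite because $\tilde\beta'>\beta'$. So Theorem C implies (ONS) for all $\beta<\beta_{d/2}(q,r)$. $\square$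

## 10. The region $\frac dr\le\frac{d-1}q$: Theorem B(ii)

**Step 1: (ONS) can be interpolated although $s$ varies.** We show: if (ONS) holds at $(\frac1{q_i},\frac1{r_i},\frac1{\beta_i})$, $i=0,1$, with $(q_i,r_i)$ in the range and $\beta_i\ge1$, then it holds at all convex combinations. First, (ONS) at $(q,r,\beta)$ is equivalent to
$$\|WUD^{-s}Q_\varepsilon\|_{\mathcal C^{2\beta'}}\le C\|W\|_{L^{2(q/2)'}L^{2(r/2)'}}\qquad(0\le W\in\mathcal V),\quad Q_\varepsilon=1_{\varepsilon<D<1/\varepsilon}, \tag{21}$$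
uniformly in $\varepsilon$. Put $S=WUD^{-s}Q_\varepsilon$. By (7), $\operatorname{Tr}(\gamma S^*S)=\int W^2\rho$, where $\rho$ is the density of $Q_\varepsilon\gamma Q_\varepsilon$, and $\|S^*S\|_{\mathcal C^{\beta'}}=\|S\|_{\mathcal C^{2\beta'}}^2$. If (21) holds, then $\int W^2\rho\le\|\lambda\|_{\ell^\beta}\|S\|_{\mathcal C^{2\beta'}}^2$; take the supremum over $W$ and let $\varepsilon\to0$ by Fatou as in Section 9, Step 1 (recall $0<s<\frac d2$ by (4)). If (ONS) holds, then since the singular values of $Q_\varepsilon\gamma Q_\varepsilon$ do not exceed those of $\gamma$, the supremum over finite-rank $\gamma\ge0$ with $\|\gamma\|_{\mathcal C^\beta}\le1$ gives (21).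

Now normalize $W$ at the intermediate exponents, let $W_z$ be its power family (Lemma 1), let $s(z)$ be affine with $s(0)=s_0$, $s(1)=s_1$, and $S_z=W_zUD^{-s(z)}Q_\varepsilon$ on $0\le\Re z\le1$. These are Hilbert–Schmidt, holomorphic and bounded for fixed $\varepsilon$. On $\Re z=i$ the factor $D^{-\mathrm i\,\Im(z)(s_1-s_0)}$ is unitary and commutes with $U(t)$ and $Q_\varepsilon$, and the phase of $W_z$ is harmless, so (21) at $i$ applies. Lemma 2 gives (21) at the intermediate point, uniformly in $\varepsilon$.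

**Step 2: choosing two endpoints.** Write $X=(x,y)=(\frac1q,\frac1r)$, $0<y\le\frac{d-1}dx$, and let $\frac1\beta>2x$. By inclusion of the $\ell^\beta$ spaces it suffices to prove (ONS) with $\frac1\beta=2x+2\varepsilon$ for all small $\varepsilon>0$. If $d\ge3$ and $(d-1)y\le(d-2)x$, this is Fact (b). Otherwise move along the line $X+h(-\frac{d-1}2,1)$, on which $x+\frac{d-1}2y$ is constant, so that the last condition of the range is preserved.

For increasing $h$: the line crosses $dy=(d-1)x$ at some $h\ge0$, at a point with $x>0$. At the crossing $\frac2dx+2y=2x$. So we can choose $X_1=(x_1,y_1)$ just past it, with $dy_1>(d-1)x_1$, so close that $\frac2dx_1+2y_1<2x_1+2\varepsilon$. This says that $\frac1{\beta_1}:=2x_1+2\varepsilon$ has $\beta_1<\beta_{d/2}$ at $X_1$, and Theorem B(i′) gives (ONS) there.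

For decreasing $h$ and $d\ge3$: as $(d-1)y>(d-2)x$, the line reaches a point $X_2$ with $(d-1)y_2=(d-2)x_2$. The range condition there reads $x_2\cdot\frac d2\le\frac{d-1}4$, so $x_2<\frac12$; also $y_2>0$. Fact (b) gives (ONS) at $X_2$ with $\frac1{\beta_2}=2x_2+2\varepsilon$.

For decreasing $h$ and $d=2$: choose $X_2$ on the line with $0<y_2\le\min(\varepsilon,y)$; then $x_2\le\frac12(\frac12-y_2)<\frac14$. Since $\frac{d-1}r>\frac{d-2}q$ holds trivially, Fact (b) gives (ONS) at $X_2$ for $\beta\le\beta_{1/2}$, i.e. for $\frac1\beta\ge2x_2+2y_2$, in particular for $\frac1{\beta_2}=2x_2+2\varepsilon$.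

**Step 3: conclusion.** $X$ lies on the segment $[X_1,X_2]$, and $\frac1{\beta_i}=2x_i+2\varepsilon$ at both ends, with $\beta_i>1$ for small $\varepsilon$. Step 1 gives (ONS) at $X$ with $\frac1\beta=2x+2\varepsilon$. $\square$
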